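\title{Continuity of inversion in weakly pseudocompact paratopological groups}

\begin{abstract}
A space is weakly pseudocompact if it is $G_\delta$-dense in some compact
Hausdorff extension; every product of pseudocompact spaces has this property.
We construct an abelian zero-dimensional weakly pseudocompact paratopological
group that is not a topological group. In contrast, we show that a
paratopological group whose space is a product of pseudocompact spaces is a
topological group, and that it is moreover pseudocompact.
\end{abstract}

\section{Introduction}

All spaces are Tychonoff (completely regular and Hausdorff) unless the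
contrary is stated. A \emph{paratopological group} is a group $G$ with a
topology in which the multiplication $G\times G\to G$ is jointly continuous. It
is a \emph{topological group} if the inversion $x\mapsto x^{-1}$ is continuous
as well. The neutral element is denoted by $e$.

The two notions differ. The Sorgenfrey line is the group $(\mathbb R,+)$ with
the topology generated by the intervals $[a,b)$. Addition is continuous,
because $[x,x+\delta)+[y,y+\delta)\subset[x+y,x+y+2\delta)$. Inversion is not:
every neighborhood of $0$ contains positive numbers, and their negatives lie
outside the neighborhood $[0,1)$ of $0$. On the other hand, a compact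
paratopological group $G$ is always a topological group. Indeed, the graph
$\Gamma=\{(x,y):xy=e\}$ of the inversion is closed in $G\times G$, hence
compact; the first projection $\Gamma\to G$ is a continuous bijection of a
compact space onto a Hausdorff space, hence a homeomorphism; and the inversion
is its inverse followed by the second projection. It is natural to ask how much
compactness is really needed.

A space $X$ is \emph{pseudocompact} if every continuous real-valued function on
$X$ is bounded. A \emph{compact Hausdorff extension} of $X$ is a compact
Hausdorff space $bX$ that contains $X$ as a dense subspace, and $X$ is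
\emph{$G_\delta$-dense} in $bX$ if it meets every nonempty $G_\delta$ subset
of $bX$. The space $X$ is \emph{weakly pseudocompact} if it is $G_\delta$-dense
in some compact Hausdorff extension.

These two properties differ only by a quantifier: $X$ is pseudocompact if and
only if it is $G_\delta$-dense in \emph{every} compact Hausdorff extension. For
let $H\subset bX$ be a $G_\delta$ set that contains a point $p$ and misses $X$.
A weighted sum of countably many Urysohn functions is a continuous function
$f\colon bX\to[0,1]$ with $p\in f^{-1}(0)\subset H$, and $1/f$ is continuous and
unbounded on $X$. Conversely, if $f$ is continuous and unbounded on $X$, then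
$1/(1+|f|)$ extends to the \v Cech--Stone compactification $\beta X$, and the
zero set of the extension is a nonempty $G_\delta$ set that misses $X$.

Weak pseudocompactness passes to arbitrary products. If $X_i$ is
$G_\delta$-dense in $bX_i$ for $i\in I$, and $p$ lies in a $G_\delta$ set
$\bigcap_nH_n\subset\prod_ibX_i$, choose basic open sets $\prod_iO_n^i$ with
$p\in\prod_iO_n^i\subset H_n$; then $\bigcap_nH_n$ contains the product of the
nonempty $G_\delta$ sets $\bigcap_nO_n^i$, each of which meets $X_i$. We thus
have the implications
\[
\text{compact}\ \Rightarrow\ \text{pseudocompact}\ \Rightarrow\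
\begin{array}{c}\text{product of}\\ \text{pseudocompact spaces}\end{array}
\ \Rightarrow\ \text{weakly pseudocompact}.
\]
By a theorem of Reznichenko, pseudocompact paratopological groups are
topological groups. The problem treated here, posed in \cite{Rez}, concerns the
two remaining classes.

\begin{quote}
\emph{Let $G$ be a paratopological group whose space is weakly pseudocompact,
or, more specially, a product of pseudocompact spaces. Is $G$ a topological
group?}
\end{quote}

Since weak pseudocompactness is so close to pseudocompactness, and since the
Sorgenfrey line is not weakly pseudocompact (Section~\ref{sec:long}), one may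
well expect a positive answer in both cases. In fact the answer is negative in
the first case and positive in the second.

\begin{theorem}\label{thm:A}
For every infinite cardinal $\kappa$ there are an abelian zero-dimensional
Hausdorff paratopological group $G$ that is not a topological group and a
compact Hausdorff extension $K$ of $G$ such that every nonempty intersection of
at most $\kappa$ open subsets of $K$ meets $G$. In particular
$(\kappa=\omega)$, $G$ is weakly pseudocompact.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a paratopological group and let $Y\subset G$ be a subspace with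
nonempty interior in $G$ that is homeomorphic to a product $\prod_{i\in I}X_i$
of pseudocompact spaces. Then $G$ is a topological group. Here it suffices that
the space $G$ be regular, the factors $X_i$ being Tychonoff.
\end{theorem}

The case $Y=G$ answers the second part of the problem, with no restriction on
the number of factors. It then turns out that the second class of groups in the
problem is no larger than the class of pseudocompact groups.

\begin{theorem}\label{thm:C}
For a paratopological group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] the space $G$ is homeomorphic to a product of pseudocompact spaces;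
\item[(b)] $G$ is a pseudocompact topological group.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is proved in Section~\ref{sec:long}.
Section~\ref{sec:sep} isolates a sequence of open sets that exists whenever
inversion is discontinuous and that cannot accumulate in $G$; this settles the
case of one factor and shows how the group of Theorem~\ref{thm:A} escapes the
argument. Sections~\ref{sec:prod} and~\ref{sec:psc} prove Theorems~\ref{thm:B}
and~\ref{thm:C}.

\section{A saturated Sorgenfrey line}\label{sec:long}

The Sorgenfrey line is Lindel\"of and not compact, and no such space $X$ is
weakly pseudocompact: if $p\in bX\setminus X$, then $X$ is covered by countably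
many closed subsets of $bX$ that miss $p$, and the complement of their union is
a $G_\delta$ set that contains $p$ and misses $X$. The definition of the
Sorgenfrey topology, however, uses only the order and the addition, so it makes
sense over other ordered groups. To see which property the ordered group should
have, consider the natural extension of $\mathbb R$: the set of all initial
segments of $\mathbb R$, ordered by inclusion, in which a real number $t$ is
identified with $(-\infty,t]$. The new point $(-\infty,0)$ is the only initial
segment that lies strictly between $(-\infty,-1/n]$ and $(-\infty,0]$ for all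
$n$, so it is a $G_\delta$ point. The reason is that no real number lies above
all the numbers $-1/n$ and below $0$. We therefore pass to an ordered group in
which small sets always leave room between them.

\begin{lemma}\label{lem:eta}
For every infinite cardinal $\kappa$ there is a nontrivial divisible linearly
ordered abelian group $(L,+,<)$ with the following property.
\begin{enumerate}
\item[$(\eta)$] If $A,B\subset L$ have size at most $\kappa$ (either may be
empty) and $a<b$ for all $a\in A$, $b\in B$, then there is $t\in L$ with
$a<t$ for all $a\in A$ and $t<b$ for all $b\in B$.
\end{enumerate}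
\end{lemma}

\begin{proof}
A nontrivial divisible linearly ordered abelian group is densely ordered and
has no endpoints: $x<\frac12(x+y)<y$ if $x<y$, and $x-c<x<x+c$ if $c>0$.

Recall that a structure $L$ is \emph{$\kappa^+$-saturated} if every set of
first-order formulas in one free variable, with parameters from a subset of $L$
of size at most $\kappa$, has a common solution in $L$ as soon as each of its
finite subsets has one. Let $L$ be a $\kappa^+$-saturated elementary extension
of $(\mathbb Q,+,<)$; it exists by \cite[Lemma 5.1.4]{CK}. It satisfies the same
first-order sentences as $(\mathbb Q,+,<)$, so it is a nontrivial divisible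
linearly ordered abelian group. Every finite set of conditions $a<t$, $t<b$
with $a\in A$, $b\in B$ has a solution, since $L$ is densely ordered without
endpoints. By saturation all of them have a common solution.

For $\kappa=\omega$, the case needed for weak pseudocompactness, here is a
direct construction. Let $\mathcal U$ be a nonprincipal ultrafilter on
$\omega$ and let $L=\mathbb R^\omega/\mathcal U$: two sequences are identified
if they agree on a set in $\mathcal U$, addition is coordinatewise, and
$[a]<[b]$ means $\{k:a(k)<b(k)\}\in\mathcal U$. The order is linear because
exactly one of the three sets on which $a(k)<b(k)$, $a(k)=b(k)$, $a(k)>b(k)$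
belongs to $\mathcal U$. List $A=\{[a_n]:n\in\omega\}$ and
$B=\{[b_n]:n\in\omega\}$, with repetitions if a set is finite and nonempty, and
put
\[
Z_n=\Bigl\{k\ge n:\ \max_{i\le n}a_i(k)<\min_{j\le n}b_j(k)\Bigr\},
\]
where the maximum is $-\infty$ if $A=\emptyset$ and the minimum is $+\infty$ if
$B=\emptyset$. Each $Z_n$ is the intersection of a cofinite set with finitely
many sets $\{k:a_i(k)<b_j(k)\}\in\mathcal U$, so $Z_n\in\mathcal U$. The sets
$Z_n$ decrease and have empty intersection. For $k\in Z_n\setminus Z_{n+1}$
choose $t(k)$ strictly between $\max_{i\le n}a_i(k)$ and $\min_{j\le n}b_j(k)$,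
and let $t(k)=0$ for $k\notin Z_0$. Every $k\in Z_m$ lies in
$Z_n\setminus Z_{n+1}$ for some $n\ge m$, so $a_m(k)<t(k)$ and $t(k)<b_m(k)$
on $Z_m$. Hence $[a_m]<[t]$ and $[t]<[b_m]$ for all $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $L$ be as in Lemma~\ref{lem:eta}.

\emph{The group.} Let $G$ be the group $L$ with the topology that has the
intervals $[a,b)$, $a<b$, as a base; the sets $[x,x+\varepsilon)$,
$\varepsilon>0$, form a neighborhood base at $x$. The rays
$(-\infty,a)=\bigcup_{t<a}[t,a)$ and $[b,\infty)=\bigcup_{t>b}[b,t)$ are open.
Hence each $[a,b)$ is clopen, and points $x<y$ are separated by $(-\infty,y)$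
and $[y,\infty)$; so $G$ is zero-dimensional and Hausdorff. Given
$\varepsilon>0$, put $\delta=\varepsilon/2$. Then
$[x,x+\delta)+[y,y+\delta)\subset[x+y,x+y+\varepsilon)$, so addition is
continuous. Inversion is discontinuous at $0$, because the preimage
$(-\infty,0]$ of the open set $[0,\infty)$ contains no interval
$[0,\varepsilon)$.

\emph{The extension.} Let $K$ be the set of all initial segments of $L$, that
is, of the sets $C\subset L$ such that $s<t\in C$ implies $s\in C$; this
includes $\emptyset$ and $L$. Inclusion orders $K$ linearly: if
$t\in D\setminus C$, then $C\subset(-\infty,t)\subset D$. Every subset of $K$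
has a least upper bound, its union. A linearly ordered set in which every
subset has a least upper bound is compact and Hausdorff in the order topology,
and we give $K$ this topology. Define the injective map $\iota\colon L\to K$ by
$\iota(t)=(-\infty,t]$. For $C,D\in K$ and $t\in L$,
\begin{equation}\label{eq:seg}
C\subsetneq\iota(t)\iff t\notin C,\qquad\qquad
\iota(t)\subsetneq D\iff t\in D^\circ,
\end{equation}
where $D^\circ$ is $D$ with its largest element removed, if there is one.

\emph{The map $\iota$ is an embedding.} By \eqref{eq:seg}, the preimages of the
open rays $(C,L]$ and $[\emptyset,D)$ of $K$ are $L\setminus C$ and $D^\circ$.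
The set $L\setminus C$ contains $[t,\infty)$ along with $t$, so it is open in
$G$. The initial segment $D^\circ$ has no largest element: either $D^\circ=D$
has none by definition, or $D^\circ=(-\infty,d)$ and $L$ is densely ordered. So
for $t\in D^\circ$ there is $t'>t$ in $D^\circ$, and $[t,t')\subset D^\circ$;
thus $D^\circ$ is open in $G$. As the open rays generate the topology of $K$,
the map $\iota$ is continuous. Conversely, by \eqref{eq:seg} the basic set
$[x,y)$ is the preimage of the open interval of $K$ with endpoints
$(-\infty,x)$ and $(-\infty,y]$, so $\iota$ is open onto its image. We identify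
$G$ with $\iota(L)$.

\emph{Density.} Let $H_\alpha$, $\alpha<\kappa$, be open subsets of $K$ with a
common point $C$. If $C\ne\emptyset$, there are $A_\alpha\subsetneq C$ in $K$
with $(A_\alpha,C]\subset H_\alpha$, and we pick
$a_\alpha\in C\setminus A_\alpha$. If $C\ne L$, there are
$B_\alpha\supsetneq C$ in $K$ with $[C,B_\alpha)\subset H_\alpha$, and we pick
$b_\alpha\in B_\alpha\setminus C$. Since $a_\alpha\in C$ and $b_\beta\notin C$,
we have $a_\alpha<b_\beta$ for all $\alpha,\beta$. By $(\eta)$ there is $t\in L$
above all the $a_\alpha$ and below all the $b_\alpha$; if $C=\emptyset$ or
$C=L$, one of the two families is empty. From $t>a_\alpha\notin A_\alpha$ we get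
$t\notin A_\alpha$, and from $t<b_\alpha\in B_\alpha$ we get
$t\in B_\alpha^\circ$. If $C\subset\iota(t)$ and $C\ne L$, then
$\iota(t)\in[C,B_\alpha)$ by \eqref{eq:seg}. Otherwise
$\iota(t)\subsetneq C$, so $C\ne\emptyset$ and $\iota(t)\in(A_\alpha,C]$ by
\eqref{eq:seg}. In both cases $\iota(t)\in H_\alpha$ for all $\alpha$. In
particular $G$ is dense in $K$, and the proof is complete.
\end{proof}

\section{Accumulation points and separated pairs}\label{sec:sep}

Pseudocompactness will be used only through sequences of open sets. Let
$(O_k)_{k\in\omega}$ be a sequence of subsets of a space $X$. A point $z\in X$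
is an \emph{accumulation point} of $(O_k)$ if every neighborhood of $z$ meets
$O_k$ for infinitely many $k$, and a \emph{strong accumulation point} if every
neighborhood of $z$ meets $O_k$ for all but finitely many $k$.

\begin{lemma}\label{lem:acc}
A space $X$ is pseudocompact if and only if every sequence of nonempty open
subsets of $X$ has an accumulation point. If $X$ is pseudocompact and
$O_0\supset O_1\supset\cdots$ are nonempty open sets, then there is a point
each of whose neighborhoods meets every $O_k$.
\end{lemma}

\begin{proof}
If $f\colon X\to\mathbb R$ is continuous and unbounded, the nonempty open sets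
$\{x:|f(x)|>k\}$ have no accumulation point, since $f$ is bounded near each
point. Conversely, let $(O_k)$ have no accumulation point. Choose $x_k\in O_k$
and, by complete regularity, continuous functions $f_k\colon X\to[0,k]$ with
$f_k(x_k)=k$ and $f_k=0$ outside $O_k$. Every point has a neighborhood on
which all but finitely many $f_k$ vanish, so $\sum_kf_k$ is continuous, and it
is unbounded. Finally, a set that meets infinitely many members of a decreasing
sequence meets all of them.
\end{proof}

Let $G$ be a paratopological group, and let $\operatorname{cl}$ denote closure
in $G$. Left and right translations are homeomorphisms. Hence $UU'$ is open if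
$U$ is, and $\operatorname{cl}(A)s=\operatorname{cl}(As)$, so that
\begin{equation}\label{eq:cl}
\operatorname{cl}(A)S\subset\operatorname{cl}(AS)\qquad(A,S\subset G).
\end{equation}
For an open set $U\ni e$, a pair $(R,S)$ of nonempty open subsets of $G$ is
\emph{$U$-separated} if
\[
R\cap SU=\emptyset .
\]
The pair remains separated when $R$, $S$ or $U$ is made smaller. The relation is
not symmetric. On the Sorgenfrey line with $U=[0,\infty)$, a pair of intervals
$(R,S)$ is $U$-separated exactly when $R$ lies to the left of $S$, so every
nonempty open set, however small, contains a $U$-separated pair. In a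
topological group this cannot happen near $e$: if $Q^{-1}Q\subset U$ and
$r,s\in Q$, then $r=s(s^{-1}r)\in sU$. The first lemma says that the behavior
of the Sorgenfrey line is typical.

\begin{lemma}\label{lem:sep}
Let $G$ be a regular paratopological group that is not a topological group.
Then there is an open set $V\ni e$ such that every nonempty open set
$Q\subset G$ contains a $V$-separated pair.
\end{lemma}

\begin{proof}
Inversion is discontinuous at $e$, for otherwise the identity
$x^{-1}=(x_0^{-1}x)^{-1}x_0^{-1}$ would give continuity at every point $x_0$.
So there is an open set $V_0\ni e$ with $N^{-1}\not\subset V_0$ for every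
neighborhood $N$ of $e$. By regularity there is an open set $V_1\ni e$ with
$\operatorname{cl}V_1\subset V_0$, and by continuity of multiplication an open
set $V\ni e$ with $V^2\subset V_1$. Thus $\operatorname{cl}(V^2)\subset V_0$.

Suppose that a nonempty open set $Q$ contains no $V$-separated pair. Let
$q\in Q$ and $S=Q\cap qV$, an open set containing $q$. Every nonempty open set
$R\subset Q$ meets $SV$, so
\[
Q\subset\operatorname{cl}(SV)\subset\operatorname{cl}(qV^2)
=q\operatorname{cl}(V^2)\subset qV_0 .
\]
As $q\in Q$ is arbitrary, $Q^{-1}Q\subset V_0$. Fix $p\in Q$. Then $N=p^{-1}Q$
is a neighborhood of $e$ with $N^{-1}=Q^{-1}p\subset V_0$, a contradiction.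
\end{proof}

Lemma~\ref{lem:sep} can be iterated: inside $Q_0$ take a separated pair
$(R_0,Q_1)$, inside $Q_1$ a separated pair $(R_1,Q_2)$, and so on. The sets
$R_k$ split off in this way cannot accumulate.

\begin{lemma}\label{lem:noacc}
Let $G$ be a paratopological group, $W\ni e$ an open set,
$Q_0\supset Q_1\supset\cdots$ nonempty open sets, and $R_k\subset Q_k$ nonempty
open sets such that $(R_k,Q_{k+1})$ is $W$-separated for every $k$. Then
$(R_k)$ has no accumulation point in $G$.
\end{lemma}

\begin{proof}
Let $y$ be an accumulation point. The neighborhood $yW$ of $y$ meets some
$R_k$, say $yw\in R_k$ with $w\in W$. Then $R_kw^{-1}$ is a neighborhood of $y$,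
so it meets $R_m$ for some $m\ge k+1$, and $R_m\subset Q_m\subset Q_{k+1}$. For
$g\in R_m\cap R_kw^{-1}$ we obtain $gw\in R_k\cap Q_{k+1}W$, a contradiction.
\end{proof}

These two lemmas prove Theorem~\ref{thm:B} when there is a single factor, that
is, when $Y$ is pseudocompact. Suppose that $G$ is not a topological group, put
$Q_0=\operatorname{int}Y$, and choose $V$-separated pairs $(R_k,Q_{k+1})$ in
$Q_k$ by Lemma~\ref{lem:sep}. The sets $R_k$ are open in $Y$, so they have an
accumulation point in $Y$ by Lemma~\ref{lem:acc}, contrary to
Lemma~\ref{lem:noacc}. For $Y=G$ this reproves Reznichenko's theorem quoted in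
the introduction.

\begin{example}\label{ex:escape}
The group $G$ of Theorem~\ref{thm:A} shows why $G_\delta$-density cannot
replace pseudocompactness here. Let $a_0<a_1<\cdots$ in $L$, $W=[0,\infty)$,
$Q_k=[a_k,\infty)$ and $R_k=[a_k,a_{k+1})$. Then $Q_{k+1}+W=Q_{k+1}$ misses
$R_k$, so $(R_k)$ has no accumulation point in $G$. The nested sets $Q_k$ do
have common points in $G$, by $(\eta)$. But the sets $R_k$ accumulate only
outside $G$, at the point $\bigcup_k(-\infty,a_k]$ of $K$, where the
translations used in the proof of Lemma~\ref{lem:noacc} are not available.
\end{example}

\begin{remark}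
Regularity of $G$ is used only in Lemma~\ref{lem:sep}, and it cannot simply be
dropped. Give $(\mathbb Z,+)$ the non-Hausdorff topology whose open sets are
$\emptyset$, $\mathbb Z$ and the rays $[n,\infty)$. Addition is continuous,
since $[m,\infty)+[n,\infty)=[m+n,\infty)$, and inversion is discontinuous at
$0$. Any two nonempty open sets meet, so there are no separated pairs, and
every point is an accumulation point of every sequence of nonempty open sets.
The hypothesis $\operatorname{int}Y\neq\emptyset$ is needed as well, as
$Y=\{0\}$ in the Sorgenfrey line shows.
\end{remark}

\section{Products: continuity of inversion}\label{sec:prod}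

In a product, Lemma~\ref{lem:acc} is available in each factor separately. Let
$R_k=R_k^1\times R_k^2$, and let $z_1$, $z_2$ be accumulation points of
$(R_k^1)$ and $(R_k^2)$. A neighborhood $P^1$ of $z_1$ meets $R_k^1$ for $k$ in
an infinite set, a neighborhood $P^2$ of $z_2$ meets $R_k^2$ for $k$ in another
infinite set, and these two sets may be disjoint. The obstacle disappears if
all the sets of indices but one are cofinite.

\begin{lemma}\label{lem:box}
Let $O_k=\prod_{j\in I}O_k^j$, $k\in\omega$, be nonempty subsets of a product
$\prod_{j\in I}X_j$, and let $z=(z_j)$ be a point of the product.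
\begin{enumerate}
\item[(a)] If $z_j$ is a strong accumulation point of $(O_k^j)_k$ for every $j$,
then $z$ is a strong accumulation point of $(O_k)$.
\item[(b)] If $z_j$ is a strong accumulation point of $(O_k^j)_k$ for every
$j\ne i$ and $z_i$ is an accumulation point of $(O_k^i)_k$, then $z$ is an
accumulation point of $(O_k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P=\prod_jP^j$ be a basic neighborhood of $z$ and let $E$ be the finite set
of $j$ with $P^j\ne X_j$. Then $\{k:P\cap O_k\ne\emptyset\}$ is the intersection
of the sets $\{k:P^j\cap O_k^j\neq\emptyset\}$, $j\in E$. These are all cofinite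
in (a); in (b) at most one is not, and that one is infinite.
\end{proof}

Decreasing sequences have strong accumulation points by Lemma~\ref{lem:acc}.
So the aim is to run the construction of Section~\ref{sec:sep} in such a way
that the sets $R_k$ decrease in all coordinates but one.

\subsection*{Two factors}
Let $G=X_1\times X_2$ as a space, suppose that $G$ is not a topological group,
take $V$ as in Lemma~\ref{lem:sep}, and let $W\ni e$ be open with
$W^2\subset V$. Try to choose $W$-separated pairs $(R_k,Q_{k+1})$ of open
rectangles in $Q_k$ with the same second side, $R_k^2=Q_{k+1}^2$. If this could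
be continued forever, the sides $R_k^2$ would decrease, and $(R_k)$ would have
an accumulation point by Lemma~\ref{lem:box}(b), contrary to
Lemma~\ref{lem:noacc}. So we arrive at a rectangle that contains no
$W$-separated pair with the same second side. Repeating the argument inside it
with the coordinates exchanged, we find a rectangle $Q=Q^1\times Q^2$ that
contains no $W$-separated pair of rectangles with a common side.

Now let $S=S^1\times S^2\subset Q$, and enlarge $S$ to $Q$ one side at a time.
A rectangle $T\subset Q^1\times S^2$ has the same second side as
$S^1\times T^2\subset S$, so $T$ meets $SW$; hence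
$Q^1\times S^2\subset\operatorname{cl}(SW)$. A rectangle $T\subset Q$ has the
same first side as $T^1\times S^2\subset Q^1\times S^2$, so
$Q\subset\operatorname{cl}\bigl((Q^1\times S^2)W\bigr)$. By \eqref{eq:cl},
$Q\subset\operatorname{cl}(SW^2)\subset\operatorname{cl}(SV)$. Thus $Q$
contains no $V$-separated pair of rectangles, hence no $V$-separated pair at
all, contrary to Lemma~\ref{lem:sep}.

\subsection*{Tight boxes}
We turn to the general case. Let $G$ and $Y$ be as in Theorem~\ref{thm:B}, and
identify $Y$ with $\prod_{i\in I}X_i$. Fix a nonempty basic open subset
$B=\prod_iB^i$ of the product with $B\subset\operatorname{int}_GY$. A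
\emph{box} is a set $Q=\prod_iQ^i\subset B$ such that each $Q^i$ is a nonempty
open subset of $X_i$ and the \emph{support}
$\operatorname{supp}Q=\{i:Q^i\ne X_i\}$ is finite. Boxes are open in $Y$ and
lie in $\operatorname{int}_GY$, so they are open in $G$, and they form a base
for the open set $B$; this is where the interior of $Y$ is used. For boxes,
$S\subset Q$ if and only if $S^i\subset Q^i$ for all $i$. Consequently, if
$S,T\subset Q$ are boxes and $E\subset I$, then the set with factors $S^j$ for
$j\in E$ and $T^j$ for $j\notin E$ is again a box contained in $Q$. An
accumulation point in $Y$ of a sequence of boxes is an accumulation point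
in~$G$.

The property of the rectangle $Q$ found above is the one to name.

\begin{definition}
Let $E\subset I$ and let $U\ni e$ be open in $G$. A box $Q$ is
\emph{$(E,U)$-tight} if it contains no $U$-separated pair of boxes $(R,S)$ with
$R^j=S^j$ for all $j\notin E$.
\end{definition}

In words: inside $Q$, separation by $U$ cannot be achieved by changing only the
coordinates in $E$. Tightness is inherited by smaller boxes and by larger sets
$U$. Every box is $(\emptyset,U)$-tight, because $R\subset RU$. For boxes
$S\subset Q$ let $S[E]$ (the box $Q$ being understood) be the box with factors
$Q^j$ for $j\in E$ and $S^j$ for $j\notin E$.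

\begin{lemma}\label{lem:tight}
A box $Q$ is $(E,U)$-tight if and only if $S[E]\subset\operatorname{cl}(SU)$ for
every box $S\subset Q$.
\end{lemma}

\begin{proof}
Let $Q$ be $(E,U)$-tight, and let $S\subset Q$ and $T\subset S[E]$ be boxes.
Let $S'$ have factors $S^j$ for $j\in E$ and $T^j$ for $j\notin E$. Then
$S'\subset S$, since $T^j\subset S^j$ for $j\notin E$, and the boxes
$T,S'\subset Q$ agree outside $E$. So $T$ meets $S'U\subset SU$. As boxes form a
base for the open set $S[E]$, we get $S[E]\subset\operatorname{cl}(SU)$.
Conversely, if boxes $R,S\subset Q$ agree outside $E$, then
$R\subset S[E]\subset\operatorname{cl}(SU)$, and the nonempty open set $R$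
meets $SU$.
\end{proof}

\begin{lemma}\label{lem:add}
If a box $Q$ is $(E,U)$-tight and $(E',U')$-tight, then it is
$(E\cup E',UU')$-tight.
\end{lemma}

\begin{proof}
For a box $S\subset Q$, Lemma~\ref{lem:tight} and \eqref{eq:cl} give
\[
S[E\cup E']=(S[E])[E']\subset\operatorname{cl}\bigl(S[E]\,U'\bigr)
\subset\operatorname{cl}\bigl(\operatorname{cl}(SU)U'\bigr)
\subset\operatorname{cl}(SUU').
\]
Apply Lemma~\ref{lem:tight} again.
\end{proof}

\begin{lemma}\label{lem:fin}
Let $F\subset I$ be finite and let $U\ni e$ be open. Then every box contains an
$(F,U)$-tight box.
\end{lemma}

\begin{proof}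
First let $F=\{i\}$. Suppose that a box $Q_0$ contains no $(\{i\},U)$-tight
box. Then we can choose recursively $U$-separated pairs of boxes
$(R_k,Q_{k+1})$ in $Q_k$ with $R_k^j=Q_{k+1}^j$ for all $j\ne i$. For $j\ne i$
the sequence $(R_k^j)_k$ decreases, so it has a strong accumulation point in
$X_j$ by Lemma~\ref{lem:acc}, and $(R_k^i)_k$ has an accumulation point in
$X_i$. By Lemma~\ref{lem:box}(b), $(R_k)$ has an accumulation point, contrary
to Lemma~\ref{lem:noacc}.

Now let $F=\{i_1,\dots,i_n\}$ with $n\ge1$. By continuity of multiplication
there is an open set $U_1\ni e$ with $U_1^n\subset U$. Shrinking the given box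
$n$ times, we obtain a box that is $(\{i_m\},U_1)$-tight for $m=1,\dots,n$. By
Lemma~\ref{lem:add} it is $(F,U_1^n)$-tight, hence $(F,U)$-tight.
\end{proof}

\subsection*{Infinitely many factors}
If $G$ is not a topological group and $V$ is as in Lemma~\ref{lem:sep}, then
every box contains a $V$-separated pair, whose members can be shrunk to boxes;
that is,
\begin{equation}\label{eq:nottight}
\text{no box is $(I,V)$-tight.}
\end{equation}
For finite $I$ this contradicts Lemma~\ref{lem:fin}. For infinite $I$ it does
not: a box can be made tight on any finite set $F$ given in advance, but a
separated pair found in it afterwards may differ in coordinates outside $F$.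
Lemma~\ref{lem:add} turns this into an advantage. If the coordinates in $F$ are
of no use for separation, then separation can be achieved without them, by a
pair that \emph{agrees} on $F$. We then add the finitely many coordinates used
by the pair to $F$ and repeat. In the limit every coordinate either enters $F$
at some stage, after which the sets $R_n$ are controlled by a decreasing
sequence in that coordinate, or is never restricted at all.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $G$ is not a topological group. Let $V$ satisfy
\eqref{eq:nottight}, and let $W\ni e$ be open with $W^2\subset V$. We construct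
finite sets $F_0\subset F_1\subset\cdots\subset I$, boxes
$Q_0\supset Q_1\supset\cdots$ and boxes $R_n\subset Q_n$ such that, for all $n$,
\begin{enumerate}
\item[(i)] $Q_n$ is $(F_n,W)$-tight;
\item[(ii)] $(R_n,Q_{n+1})$ is $W$-separated;
\item[(iii)] $R_n^j\supset Q_{n+1}^j$ for $j\in F_n$;
\item[(iv)] $\operatorname{supp}R_n\subset F_{n+1}$.
\end{enumerate}
Put $F_0=\emptyset$ and $Q_0=B$. Let $F_n$ and $Q_n$ satisfy (i). If $Q_n$ were
also $(I\setminus F_n,W)$-tight, it would be $(I,W^2)$-tight by
Lemma~\ref{lem:add}, hence $(I,V)$-tight, contrary to \eqref{eq:nottight}. So
$Q_n$ contains a $W$-separated pair of boxes $(R_n,S_n)$ with $R_n^j=S_n^j$ for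
all $j\in F_n$. Put $F_{n+1}=F_n\cup\operatorname{supp}R_n$, and let
$Q_{n+1}\subset S_n$ be an $(F_{n+1},W)$-tight box, given by
Lemma~\ref{lem:fin}. Then (ii) and (iii) hold because $Q_{n+1}\subset S_n$.

For each $j\in I$, Lemma~\ref{lem:acc} gives a point $z_j\in X_j$ each of whose
neighborhoods meets every $Q_n^j$. If $j\in F_m$ for some $m$, then by (iii)
every neighborhood of $z_j$ meets $R_n^j$ for all $n\ge m$. If $j$ lies in no
$F_m$, then $R_n^j=X_j$ for all $n$ by (iv). In both cases $z_j$ is a strong
accumulation point of $(R_n^j)_n$. By Lemma~\ref{lem:box}(a), the point
$(z_j)\in Y$ is an accumulation point of $(R_n)$. In view of (ii), this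
contradicts Lemma~\ref{lem:noacc}.
\end{proof}

\section{Products: pseudocompactness}\label{sec:psc}

The implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:C} holds because $G$ is
a product with one factor. For the converse, let $G=\prod_iX_i$ as a space. By
Theorem~\ref{thm:B}, $G$ is a topological group, and we have to find an
accumulation point for a given sequence of basic open sets
$O_n=\prod_iO_n^i$. This time we do not get to choose the sequence, so we
cannot make it decrease. We can, however, pass to a subsequence, and by
Lemma~\ref{lem:box}(a) it is enough to find one that has a strong accumulation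
point in every coordinate.

If the factors are metrizable, this is easy. A pseudocompact metrizable space
is compact: if a sequence $(x_k)$ had no convergent subsequence, the balls of
radius $1/(k+1)$ about $x_k$ would have no accumulation point. Only countably
many coordinates are restricted by the sets $O_n$, so points $u_n\in O_n$ have a
subsequence that converges in each of these coordinates. In general we map the
factors onto metric spaces and obtain convergence there. The difficulty is to
pull it back, since a continuous map onto a metric space forgets most
neighborhoods of the limit. The group helps because the fibers can be taken to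
come from cosets of one subgroup $N$, and the distance from a fixed point to
the coset $xN$ depends continuously on $x$.

We use two facts. The first concerns pseudometrics. A pseudometric $\rho$ on a
group $G$ is \emph{left-invariant} if $\rho(ax,ay)=\rho(x,y)$ for all
$a,x,y$. By \cite[Theorem 8.2]{HR}, for every neighborhood $U$ of $e$ in a
topological group $G$ there is a continuous left-invariant pseudometric $\rho$
on $G$ with $\{x:\rho(e,x)<1\}\subset U$. If $d$ is a left-invariant
pseudometric, then $N=\{x:d(e,x)=0\}$ is a subgroup, because
$d(e,xy)\le d(e,x)+d(x,xy)=d(e,x)+d(e,y)$ and $d(e,x^{-1})=d(x,e)$; moreover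
$d(x,y)=d(e,x^{-1}y)$ vanishes if and only if $y\in xN$. The second fact says
that a continuous map of a pseudocompact space onto a metrizable space forgets
nothing about the functions that are constant on its fibers.

\begin{lemma}\label{lem:factor}
Let $X$ be pseudocompact, let $m\colon X\to M$ be a continuous surjection onto
a metrizable space, and let $f\colon X\to\mathbb R$ be continuous and constant
on the fibers of $m$. Then $M$ is compact and $f=\hat f\circ m$ with
$\hat f\colon M\to\mathbb R$ continuous.
\end{lemma}

\begin{proof}
The spaces $M$ and $\Gamma=\{(m(x),f(x)):x\in X\}\subset M\times\mathbb R$ are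
metrizable and, as continuous images of $X$, pseudocompact; so they are
compact. The set $\Gamma$ is the graph of the function $\hat f$ defined by
$\hat f(m(x))=f(x)$. The projection $\Gamma\to M$ is a continuous bijection of a
compact space onto a Hausdorff space, hence a homeomorphism, and $\hat f$ is its
inverse followed by the projection to $\mathbb R$.
\end{proof}

\begin{lemma}\label{lem:coset}
Let $G$ be a topological group, $d$ a continuous left-invariant pseudometric on
$G$, and $N=\{x:d(e,x)=0\}$. Let $X$ be pseudocompact, let $s\colon X\to G$ be
continuous, and let $m\colon X\to M$ be the natural map onto the metric space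
obtained from the pseudometric $(x,y)\mapsto d(s(x),s(y))$ by identifying points
at distance $0$. Then $M$ is compact, and if $m(u_n)\to m(z)$ in $M$, then
$s(z)$ is a strong accumulation point of the sequence of cosets $s(u_n)N$.
\end{lemma}

\begin{proof}
The map $m$ is continuous because $d$ and $s$ are, so $M$ is compact by
Lemma~\ref{lem:factor}. Let $\zeta=s(z)$ and let $D$ be a neighborhood of
$\zeta$ in $G$. Take a continuous left-invariant pseudometric $\rho$ with
$\{x:\rho(e,x)<1\}\subset\zeta^{-1}D$; then $\rho(\zeta,y)<1$ implies $y\in D$.
Let $g(x)$ be the $\rho$-distance from $\zeta$ to the coset $xN$: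
\[
g(x)=\inf_{\nu\in N}\rho(\zeta,x\nu)=\inf_{\nu\in N}\rho(x^{-1}\zeta,\nu).
\]
The first expression shows that $g$ is constant on each coset $xN$ and that
$g(\zeta)=0$. The second shows that $g$ is continuous: the function
$h(p)=\inf_{\nu\in N}\rho(p,\nu)$ satisfies $|h(p)-h(p')|\le\rho(p,p')$, and
$g(x)=h(x^{-1}\zeta)$, where inversion is continuous.

If $m(x)=m(y)$, then $s(y)\in s(x)N$, so $g(s(x))=g(s(y))$. By
Lemma~\ref{lem:factor}, $g\circ s=\hat g\circ m$ with $\hat g$ continuous.
Hence $g(s(u_n))=\hat g(m(u_n))\to\hat g(m(z))=g(\zeta)=0$. So for all but
finitely many $n$ there is $\nu\in N$ with $\rho(\zeta,s(u_n)\nu)<1$, and then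
$s(u_n)\nu\in D$.
\end{proof}

The lemma fails without pseudocompactness of $X$: take $X=G=\mathbb R$ with the
discrete topology, $s$ the identity, $d(x,y)=|x-y|$, $u_n=1/n$ and $z=0$; then
$N=\{0\}$, and the neighborhood $\{0\}$ meets no coset $u_n+N$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
It remains to show that a topological group $G$ whose space is a product
$\prod_{i\in I}X_i$ of pseudocompact spaces is pseudocompact. By
Lemma~\ref{lem:acc} it suffices to find an accumulation point for every
sequence of nonempty open sets, and after shrinking the sets we may assume that
they are basic, $O_n=\prod_iO_n^i$. The set $J$ of all $i$ with $O_n^i\ne X_i$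
for some $n$ is countable. If $J=\emptyset$, every point of $G$ is an
accumulation point, so let $J\neq\emptyset$.

The factors carry no algebraic structure, so we embed them in $G$. Write
$e=(e_j)_{j\in I}$. Let $r_i\colon G\to X_i$ be the projection, and let
$s_i\colon X_i\to G$ send $x$ to the point with coordinate $x$ at $i$ and $e_j$
at $j\ne i$. Both maps are continuous, and $r_i\circ s_i$ is the identity of
$X_i$. For $i\in J$ and $n\in\omega$ pick $u_n^i\in O_n^i$. Since
$r_i(s_i(u_n^i))=u_n^i\in O_n^i$, there is a neighborhood $U_{n,i}$ of $e$ with
$r_i(s_i(u_n^i)U_{n,i})\subset O_n^i$.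

List the countably many sets $U_{n,i}$ as $U_0,U_1,\dots$, take continuous
left-invariant pseudometrics $\rho_k$ with $\{x:\rho_k(e,x)<1\}\subset U_k$, and
put $d=\sum_k2^{-k}\min(\rho_k,1)$. The series converges uniformly, so $d$ is a
continuous left-invariant pseudometric. Its subgroup $N=\{x:d(e,x)=0\}$ lies
in every $U_k$, and therefore
\begin{equation}\label{eq:N}
r_i\bigl(s_i(u_n^i)N\bigr)\subset O_n^i\qquad(i\in J,\ n\in\omega).
\end{equation}

For $i\in J$ let $m_i\colon X_i\to M_i$ be the map of Lemma~\ref{lem:coset} for
$s=s_i$. The countable product $\prod_{i\in J}M_i$ is compact and metrizable,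
so there are an infinite set $A\subset\omega$ and points $z_i\in X_i$, $i\in J$,
with $m_i(u_n^i)\to m_i(z_i)$ as $n\to\infty$ in $A$, for every $i\in J$. Put
$z_i=e_i$ for $i\notin J$.

Let $i\in J$ and let $P$ be a neighborhood of $z_i$ in $X_i$. Then
$r_i^{-1}(P)$ is a neighborhood of $s_i(z_i)$ in $G$. By
Lemma~\ref{lem:coset}, for all but finitely many $n\in A$ it contains a point
$y\in s_i(u_n^i)N$, and $r_i(y)\in P\cap O_n^i$ by \eqref{eq:N}. So $z_i$ is a
strong accumulation point of $(O_n^i)_{n\in A}$. The same holds for
$i\notin J$, where $O_n^i=X_i$. By Lemma~\ref{lem:box}(a), the point $(z_i)$ is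
a strong accumulation point of $(O_n)_{n\in A}$, and hence an accumulation
point of $(O_n)_{n\in\omega}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CK}
Chang and Keisler, \emph{Model Theory}.

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\bibitem{Rez}
Evgenii Reznichenko, \emph{Classes of Baire spaces defined by topological
games}, arXiv:2203.02937 (2022).

\end{thebibliography}
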